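\title{Affine minimizers of the toric CR Einstein--Hilbert functional over $\mathbb{CP}^1\times\mathbb{CP}^1$}

\begin{abstract}
We study the CR Einstein--Hilbert functional on torus-invariant contact forms of a Sasaki $5$-manifold that fibers over $\mathbb{CP}^1\times\mathbb{CP}^1$ with an explicit toric K\"ahler metric depending on parameters $p>5q$. Legendre, Scarpa and T{\o}nnesen-Friedman asked whether two explicit forms of constant Tanaka--Webster scalar curvature, given by affine functions of the momenta, are absolute minimizers. We prove that they are, and that up to scale there are no others. The energy is an affine function of a single parameter, and the result follows from one sharp inequality free of parameters, which we reduce to a sharp inequality on the line and Beckner's inequality on the $2$-sphere.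
\end{abstract}

\section{The problem and the results}

\subsection{Contact forms over a product of two spheres}

Let $p,q$ be positive integers with $p>5q$. With momenta $(x,y)\in[-p,p]\times[-q,q]$ and angles $\theta_1,\theta_2\in\mathbb{R}/2\pi\mathbb{Z}$, consider on $\mathbb{CP}^1\times\mathbb{CP}^1$ the toric K\"ahler structure
\[
g=\frac{dx^2}{A(x)}+A(x)\,d\theta_1^2+\frac{dy^2}{B(y)}+B(y)\,d\theta_2^2,\qquad \omega=dx\wedge d\theta_1+dy\wedge d\theta_2,
\]
where
\begin{equation}\label{eq:AB}
A(x)=\frac{p^2-x^2}{p}+\frac{p-5q}{4pq}\left(\frac{p^2-x^2}{p}\right)^2,\qquad B(y)=\frac{q^2-y^2}{q}.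
\end{equation}
Both profiles are positive inside their intervals and vanish at the ends, with $A'(\pm p)=\mp2$ and $B'(\pm q)=\mp2$; these conditions make each factor close up smoothly to a sphere.

Let $\pi\colon N\to\mathbb{CP}^1\times\mathbb{CP}^1$ be the circle bundle with a connection form $\eta_\omega$ such that $d\eta_\omega=\pi^*\omega$. Then $\eta_\omega$ is a contact form on the $5$-manifold $N$. Its Reeb field $R$, defined by $\eta_\omega(R)=1$ and $\iota_Rd\eta_\omega=0$, is tangent to the fibers. The distribution $D=\ker\eta_\omega$ projects isomorphically onto the tangent spaces of the base and inherits a complex structure $J$; the pair $(D,J)$ is the CR structure determined by $A$ and $B$. A contact form with kernel $D$ is called Sasaki when its Reeb flow preserves $J$, and $\eta_\omega$ is Sasaki. The action of the torus $\mathbb{T}^2$ rotating $\theta_1,\theta_2$ lifts to $N$ and commutes with the Reeb flow.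

For a positive function $f$ the form $f^{-1}\eta_\omega$ has the same kernel $D$, so these forms play the role of a conformal class. Let $[\eta_\omega]^{\mathbb{T}^2}$ be the set of forms $f^{-1}\eta_\omega$ with $f>0$ smooth and invariant under the lifted torus and the Reeb flow; equivalently, $f=f(x,y)$ is a positive function that is smooth on $\mathbb{CP}^1\times\mathbb{CP}^1$. The role of scalar curvature is played by the Tanaka--Webster scalar curvature, of which we need only the formula
\begin{equation}\label{eq:scal-toric}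
\mathrm{Scal}^{TW}(f^{-1}\eta_\omega)=-f\,(A''+B'')+6\big((Af_x)_x+(Bf_y)_y\big)-12\,\frac{Af_x^2+Bf_y^2}{f}.
\end{equation}
A contact form is \emph{cscS} if this function is constant. Write $\iint h$ for the integral of $h\,dx\,dy$ over the rectangle. Up to a fixed positive factor, the CR Einstein--Hilbert functional is
\begin{equation}\label{eq:EH}
EH(f^{-1}\eta_\omega)=\frac{\iint f^{-3}\,\mathrm{Scal}^{TW}(f^{-1}\eta_\omega)}{\big(\iint f^{-3}\big)^{2/3}},
\end{equation}
and $\mathcal{Y}^{\mathbb{T}^2}_{CR}(\eta_\omega)$ denotes the infimum of $EH$ over $[\eta_\omega]^{\mathbb{T}^2}$. For $\tilde\eta=f^{-1}\eta_\omega$ the volume form is $\tilde\eta\wedge(d\tilde\eta)^2=f^{-3}\eta_\omega\wedge(d\eta_\omega)^2$, so $EH$ is total scalar curvature divided by a power of the volume. The power is the one that makes $EH$ invariant under scaling: $f\mapsto\lambda f$ multiplies numerator and denominator by $\lambda^{-2}$. As in the Yamabe problem, a minimizer of $EH$ is cscS (Lemma~\ref{lem:critical}).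

\subsection{The question}

Affine functions of the momenta are distinguished competitors, because they give Sasaki forms. Let $K_1=\partial_{\theta_1}^D+xR$ and $K_2=\partial_{\theta_2}^D+yR$, where the superscript denotes the lift to $D$. Cartan's formula gives $\mathcal{L}_{K_1}\eta_\omega=dx+\pi^*\iota_{\partial_{\theta_1}}\omega=0$, and the same for $K_2$. If $f=\alpha+c'x+d'y>0$, the field $K=\alpha R+c'K_1+d'K_2$ preserves $\eta_\omega$ and $f$, it preserves $J$ because it covers a holomorphic rotation, and $\eta_\omega(K)=f$. Hence $(f^{-1}\eta_\omega)(K)=1$ and $\iota_Kd(f^{-1}\eta_\omega)=\mathcal{L}_K(f^{-1}\eta_\omega)-d(1)=0$, so $K$ is the Reeb field of $f^{-1}\eta_\omega$.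

Let $\mathrm{EH}_{\min}$ be the minimum of $EH$ over the positive functions $p^2+q^2+c_Ax+c_By$. It is known that
\[
\mathrm{EH}_{\min}=\Big(\frac{432\,(p-q)^2}{p^2q}\Big)^{1/3},
\]
that the minimum is attained exactly by the two functions
\begin{equation}\label{eq:fpm}
f_\pm=p^2+q^2\pm\frac{p^2+q^2}{p}\sqrt{\frac{p-5q}{p-q}}\;x ,
\end{equation}
and that the forms $f_\pm^{-1}\eta_\omega$ are cscS. The proofs below recover these facts and do not use them. Since affine functions are admissible, $\mathcal{Y}^{\mathbb{T}^2}_{CR}(\eta_\omega)\le\mathrm{EH}_{\min}$. The following question is posed in \cite{LST}.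

\medskip
\noindent\textbf{Question.} \emph{Are the forms $f_\pm^{-1}\eta_\omega$ absolute minimizers of $EH$ over $[\eta_\omega]^{\mathbb{T}^2}$? Equivalently, is $\mathcal{Y}^{\mathbb{T}^2}_{CR}(\eta_\omega)=\mathrm{EH}_{\min}$?}
\medskip

The natural guess is yes: $f_\pm$ solve the Euler--Lagrange equation of the full problem and beat every other affine function. Neither property excludes a competitor far from the affine family, such as a function that depends on $y$. Nor can one argue that the critical point is unique, since $f_+$ and $f_-$ are two critical points at the same level, exchanged by the symmetry $x\mapsto-x$.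

\subsection{Results}

The formulas \eqref{eq:AB}--\eqref{eq:EH} make sense for real $p,q$. When $p,q$ are not integers we take them as the definitions of $\mathrm{Scal}^{TW}$, cscS, $EH$ and $\mathcal{Y}^{\mathbb{T}^2}_{CR}$.

\begin{theorem}\label{thm:main}
Let $p>5q>0$. For every positive $f=f(x,y)$ that is smooth on $\mathbb{CP}^1\times\mathbb{CP}^1$,
\begin{equation}\label{eq:main}
\iint f^{-3}\,\mathrm{Scal}^{TW}(f^{-1}\eta_\omega)\;\ge\;\Lambda\Big(\iint f^{-3}\Big)^{2/3}+\frac{3(p+q)}{p}\iint\frac{B\,f_y^2}{f^4},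
\end{equation}
where $\Lambda=\big(432(p-q)^2/(p^2q)\big)^{1/3}=\mathrm{EH}_{\min}$. Hence $\mathcal{Y}^{\mathbb{T}^2}_{CR}(\eta_\omega)=\mathrm{EH}_{\min}$. Moreover $EH(f^{-1}\eta_\omega)=\mathrm{EH}_{\min}$ if and only if $f$ is a positive constant multiple of $f_+$ or $f_-$.
\end{theorem}

The analytic core is an inequality in which $p$ and $q$ do not appear. Let $S^2$ be the unit sphere with points $\xi$, gradient $\nabla_\xi$, Laplacian $\Delta_\xi=\operatorname{div}\nabla_\xi$ and area measure $d\sigma$ normalized to total mass one. Let $dm=\frac12\,dt\,d\sigma$ on $[-1,1]\times S^2$.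

\begin{theorem}\label{thm:sharp}
Let $u>0$ be smooth on $[-1,1]\times S^2$ and put
\begin{gather*}
Z=\int\big[(1-t^2)^2u_t^2+2(1-t^2)u^2+2|\nabla_\xi u|^2\big]\,dm,\\
W=\int(1-t^2)\big((tu)_t\big)^2\,dm,\qquad V=\int u^3\,dm .
\end{gather*}
Then $Z^2W\ge\frac{32}{27}V^2$. The constant is sharp, with equality for $u=\mathrm{const}\cdot(1+ct)^{-1}$, $|c|<1$.
\end{theorem}

The third theorem describes how far the hypotheses of Theorem~\ref{thm:main} can be relaxed. For a basic (that is, Reeb-invariant) $f$ that is not torus-invariant we use the standard formula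
\begin{equation}\label{eq:scal-general}
\mathrm{Scal}^{TW}(f^{-1}\eta_\omega)=f\,\mathrm{Scal}_g+6\Delta_gf-12f^{-1}|\nabla f|_g^2,\qquad\Delta_g=\operatorname{div}\nabla .
\end{equation}
It contains \eqref{eq:scal-toric}: the volume form of $g$ is $dx\,d\theta_1\,dy\,d\theta_2$, so $\Delta_gf=(Af_x)_x+(Bf_y)_y$ and $|\nabla f|_g^2=Af_x^2+Bf_y^2$ for $f=f(x,y)$, and $\mathrm{Scal}_g=-(A''+B'')$. For $h=h(x,y,\theta_2)$ we normalize by averaging, $\iint h=\frac1{2\pi}\int_0^{2\pi}\!\int_{-q}^q\!\int_{-p}^ph\,dx\,dy\,d\theta_2$, and we write $|\nabla^{(2)}f|^2=Bf_y^2+B^{-1}f_{\theta_2}^2$ for the squared gradient along the second factor.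

\begin{theorem}\label{thm:range}
For all real $p>q>0$ the function $A$ is positive on $(-p,p)$, and the following hold.
\begin{enumerate}
\item[(a)] Inequality \eqref{eq:main}, with $\Lambda=\big(432(p-q)^2/(p^2q)\big)^{1/3}$, holds for all $p>q$.
\item[(b)] An affine function $f=\alpha+c'x+d'y>0$ gives a cscS form if and only if $d'=0$ and $(c'p/\alpha)^2=\frac{p-5q}{p-q}$. For $p=5q$ the minimizers of $EH$ are exactly the constants. For $q<p<5q$ no affine $f$ is cscS, so no affine $f$ is a minimizer. Thus $\mathcal{Y}^{\mathbb{T}^2}_{CR}$ is attained by an affine competitor if and only if $p\ge5q$.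
\item[(c)] Theorem~\ref{thm:main}, with $Bf_y^2$ replaced by $|\nabla^{(2)}f|^2$ and with the same minimizers, holds for all positive basic $f$ that are invariant only under the rotation of $\theta_1$ and arbitrary on the second factor.
\end{enumerate}
\end{theorem}

Besides calculus we use two standard facts. First, a smooth invariant function on the toric manifold is smooth in the momenta up to the boundary (Whitney, Schwarz): near a pole of the first factor, a smooth function of $(w,\xi)\in\mathbb{C}\times S^2$ that is invariant under rotation of $w$ is a smooth function of $(|w|^2,\xi)$. So a smooth function invariant under the rotation of $\theta_1$ is smooth on $[-p,p]\times S^2$. Second, Beckner's inequality \cite{Beckner} (see also \cite{BVV}): for smooth $F$ on $S^2$ and $2\le k<\infty$, with norms taken in $d\sigma$,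
\begin{equation}\label{eq:beckner}
\|F\|_k^2\le\|F\|_2^2+\frac{k-2}{2}\,\|\nabla_\xi F\|_2^2 .
\end{equation}
The proofs need only the case $k=6$.

\section{The energy as a quadratic form}\label{sec:form}

The numerator of $EH$ becomes a quadratic form in $u=1/f$, and after rescaling the rectangle only one parameter is left. Let $p>q>0$ and set
\[
x=pt,\qquad y=qz,\qquad r=\frac{p-5q}{p-q}<1,\qquad\tau=1-r=\frac{4q}{p-q}>0 .
\]
Thus $p>5q$, $p=5q$, $q<p<5q$ correspond to $0<\tau<1$, $\tau=1$, $\tau>1$. Directly from the definitions,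
\begin{equation}\label{eq:tau}
1+\frac{p-5q}{4q}=\frac1\tau,\qquad\frac{p-5q}{4q}=\frac r\tau,\qquad\frac{p\tau}{q}=\frac{4p}{p-q}=4+\tau=5-r .
\end{equation}
Since $(p^2-x^2)/p=p(1-t^2)$, the first two identities give
\[
A=p(1-t^2)\Big[1+\frac{p-5q}{4q}(1-t^2)\Big]=\frac p\tau P(t),\qquad P(t)=(1-t^2)(1-rt^2).
\]
As $r<1$, we have $1-rt^2>0$ on $[-1,1]$, so $A>0$ on $(-p,p)$; this is the first claim of Theorem~\ref{thm:range}. The second factor has $B=q(1-z^2)$ and metric $q\big[\frac{dz^2}{1-z^2}+(1-z^2)\,d\theta_2^2\big]$. It is the round sphere of radius $\sqrt q$, and we identify it with $S^2$, with height function $z$ and $d\sigma=\frac1{4\pi}dz\,d\theta_2$. For functions on $[-1,1]\times S^2$ define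
\begin{align*}
Lu&=-(Pu_t)_t-(5-r)\Delta_\xi u+2(1-rt^2)u,\\
E_r(u)&=\int\Big[(1-rt^2)\big((1-t^2)u_t^2+2u^2\big)+(5-r)|\nabla_\xi u|^2\Big]dm,\\
G(u)&=\int|\nabla_\xi u|^2\,dm .
\end{align*}
Because $P(\pm1)=0$, integration by parts produces no boundary terms: $L$ is symmetric for $dm$, and $\int uLu\,dm=E_r(u)$ for every real $r$.

\begin{lemma}\label{lem:normal}
Let $f>0$ be smooth on $\mathbb{CP}^1\times\mathbb{CP}^1$ and invariant under the rotation of $\theta_1$, and let $u=1/f$. Then $\mathrm{Scal}^{TW}(f^{-1}\eta_\omega)=\frac{6}{p\tau}f^2Lu$, and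
\[
\iint f^{-3}\,\mathrm{Scal}^{TW}=6(p-q)E_r(u),\qquad\iint f^{-3}=4pq\,V(u),\qquad\iint\frac{|\nabla^{(2)}f|^2}{f^4}=4p\,G(u).
\]
\end{lemma}

\begin{proof}
From $\Delta_gu=-f^{-2}\Delta_gf+2f^{-3}|\nabla f|_g^2$ and \eqref{eq:scal-general} we get $\mathrm{Scal}^{TW}=f^2(-6\Delta_gu+\mathrm{Scal}_g\,u)$. By \eqref{eq:tau},
\[
\Delta_gu=(Au_x)_x+\frac1q\Delta_\xi u=\frac1{p\tau}\big[(Pu_t)_t+(5-r)\Delta_\xi u\big].
\]
Next $P=1-(1+r)t^2+rt^4$, so $A''=\frac1{p\tau}\big[12rt^2-2(1+r)\big]$, while $B''=-\frac2q=-\frac{2(5-r)}{p\tau}$. Therefore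
\[
\mathrm{Scal}_g=\frac1{p\tau}\big[2(1+r)-12rt^2+2(5-r)\big]=\frac{12}{p\tau}(1-rt^2),
\]
and the formula for $\mathrm{Scal}^{TW}$ follows. For the integrals, $\frac1{2\pi}dx\,dy\,d\theta_2=4pq\,dm$. The first is $4pq\cdot\frac6{p\tau}\int uLu\,dm$ with $24q/\tau=6(p-q)$; the second is immediate; the third follows from $f^{-4}|\nabla^{(2)}f|^2=\frac1q|\nabla_\xi u|^2$.
\end{proof}

The special form of $A$ enters here: the scalar curvature of $g$ carries the same factor $1-rt^2$ as the profile $A$. By the lemma, $EH$ is a positive constant times $E_r(u)/V(u)^{2/3}$, and $f^{-1}\eta_\omega$ is cscS exactly when $Lu=\mu u^2$ for a constant $\mu$.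

\begin{lemma}\label{lem:critical}
A minimizer of $EH$ over $[\eta_\omega]^{\mathbb{T}^2}$ is cscS.
\end{lemma}

\begin{proof}
For smooth torus-invariant $\phi$ and small $\varepsilon$ the function $u+\varepsilon\phi$ is positive. The derivative of $E_r/V^{2/3}$ at $\varepsilon=0$ is $2V^{-2/3}\int\phi\,(Lu-\mu u^2)\,dm$ with $\mu=E_r(u)/V(u)$, and it vanishes at a minimizer. The function $\phi=Lu-\mu u^2$ is smooth and invariant, since $Lu$ is a constant times $u^2\,\mathrm{Scal}^{TW}$. This choice gives $Lu=\mu u^2$.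
\end{proof}

The form $E_r$ is affine in $\tau$, and the coefficient of $\tau$ turns out to be a perfect square. The following integration by parts, in which $t(1-t^2)$ vanishes at $t=\pm1$, is used three times: for $h$ smooth on $[-1,1]$,
\begin{equation}\label{eq:ibp}
\int_{-1}^1t(1-t^2)h_t\,dt=-\int_{-1}^1(1-3t^2)h\,dt .
\end{equation}

\begin{lemma}\label{lem:split}
With $Z,W$ as in Theorem~\ref{thm:sharp}, $E_r=Z+\tau W+(2+\tau)G$.
\end{lemma}

\begin{proof}
Insert $1-rt^2=(1-t^2)+\tau t^2$ and $5-r=2+(2+\tau)$ in $E_r$. This gives $Z+(2+\tau)G$ plus $\tau\int\big[t^2(1-t^2)u_t^2+2t^2u^2\big]dm$. On the other hand,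
\[
(1-t^2)(u+tu_t)^2=(1-t^2)u^2+t(1-t^2)(u^2)_t+t^2(1-t^2)u_t^2,
\]
and by \eqref{eq:ibp} the first two terms have the same $t$-integral as $\big[(1-t^2)-(1-3t^2)\big]u^2=2t^2u^2$.
\end{proof}

\section{The affine family}\label{sec:affine}

We now compute everything on affine $f$. This shows what the sharp bound must be and how to prove it. Since $f(0,0)>0$, we may normalize $f=1+ct+dz$.

\begin{proposition}\label{prop:cscS}
A positive function $f=1+ct+dz$ gives a cscS form if and only if $d=0$ and $c^2=r$.
\end{proposition}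

\begin{proof}
Here $u_t=-c/f^2$, $u_z=-d/f^2$ and $\Delta_\xi u=((1-z^2)u_z)_z$. Multiplying $Lu=\mu u^2$ by $f^3$ gives the polynomial identity
\[
cP'f-2c^2P+(5-r)\big[-2dzf-2(1-z^2)d^2\big]+2(1-rt^2)f^2=\mu f .
\]
In the bracket the terms $-2d^2z^2$ and $+2d^2z^2$ cancel, so the coefficient of $z^2$ on the left is $2(1-rt^2)d^2$. On the right it is zero, and hence $d=0$. For $d=0$ the three remaining terms are
\begin{align*}
cP'f&=-2c(1+r)t-2c^2(1+r)t^2+4rct^3+4rc^2t^4,\\
-2c^2P&=-2c^2+2c^2(1+r)t^2-2rc^2t^4,\\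
2(1-rt^2)f^2&=2+4ct+2(c^2-r)t^2-4rct^3-2rc^2t^4 .
\end{align*}
The cubic and quartic terms cancel, so for every real $r$ and $f=1+ct$,
\begin{equation}\label{eq:Luc}
f^3Lu=2(1-c^2)+2c(1-r)\,t+2(c^2-r)\,t^2 .
\end{equation}
If this equals $\mu(1+ct)$, then $c^2=r$. Conversely, if $c^2=r$ it equals $2(1-r)(1+ct)$.
\end{proof}

In particular $\eta_\omega$ itself is cscS only for $p=5q$, when $g$ is a product of two round spheres.

\begin{proposition}\label{prop:values}
Let $u_c=(1+ct)^{-1}$ with $|c|<1$, and $\kappa=1-c^2\in(0,1]$. Then $(tu_c)_t=u_c^2$ and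
\[
V=\kappa^{-2},\qquad W=\tfrac23\kappa^{-2},\qquad Z=\tfrac43\kappa^{-1},\qquad G=0 .
\]
Consequently $Z^2W=\frac{32}{27}V^2$ on $u_c$, and
\begin{equation}\label{eq:family}
\frac{E_r(u_c)}{V(u_c)^{2/3}}=\tfrac23\big(2\kappa^{1/3}+\tau\kappa^{-2/3}\big)\ge2\tau^{1/3},
\end{equation}
with equality if and only if $\kappa=\tau$, that is, $c^2=r$.
\end{proposition}

\begin{proof}
We have $\big(t/(1+ct)\big)_t=(1+ct)^{-2}$. For $c\ne0$, $V=\frac1{4c}\big[(1-c)^{-2}-(1+c)^{-2}\big]=\kappa^{-2}$, and $V=1$ for $c=0$. The substitution $t'=\frac{t+c}{1+ct}$ maps $[-1,1]$ onto itself, with $dt'=\frac{\kappa\,dt}{(1+ct)^2}$ and $1-t'^2=\frac{\kappa(1-t^2)}{(1+ct)^2}$. Hence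
\[
W=\frac12\int_{-1}^1\frac{1-t^2}{(1+ct)^4}\,dt=\frac1{2\kappa^2}\int_{-1}^1(1-t'^2)\,dt'=\frac2{3\kappa^2}.
\]
For $Z$, note that $Z(u_c)=E_1(u_c)$ by the definition of $E_r$. For $r=1$ the right side of \eqref{eq:Luc} is $2\kappa(1-t^2)$, so $Z=\int2\kappa(1-t^2)u_c^4\,dm=2\kappa W$. The equality in \eqref{eq:family} is Lemma~\ref{lem:split}, and the inequality is the arithmetic--geometric mean inequality for $\kappa^{1/3},\kappa^{1/3},\tau\kappa^{-2/3}$.
\end{proof}

So the bound to prove is $E_r(u)\ge2\tau^{1/3}V^{2/3}$. One case can be tested at once. For $r=0$ and $u=u(t)$ the bound reads $\int\big[(1-t^2)u_t^2+2u^2\big]\frac{dt}2\ge2\big(\int u^3\frac{dt}2\big)^{2/3}$, which is \eqref{eq:beckner} with $k=3$ for functions of the height on a sphere. This supports the guess. It also shows that the estimate is tight: for $\tau=1$ the middle term of \eqref{eq:family} has a critical point at $\kappa=1$, so it equals $2+O(c^4)$, and nothing can be lost at second order. For $r\ne0$ the weight $1-rt^2$ destroys this comparison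 with a round sphere.

The way out is to treat all $\tau$ together. For given $Z,W>0$ the minimum of $\tau^{-1/3}(Z+\tau W)$ over $\tau>0$ is attained at $\tau=Z/(2W)$, and its cube is $\frac{27}4Z^2W$. Thus
\begin{equation}\label{eq:envelope}
Z+\tau W\ge2\tau^{1/3}V^{2/3}\ \text{ for all }\tau>0\iff Z^2W\ge\tfrac{32}{27}V^2 .
\end{equation}
For fixed $\tau<1$ there are two expected extremals. The inequality on the right has a whole curve $u_c$ of them, and a proof must be an equality along this curve at every step. This constraint dictates the steps.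

\section{Functions of one variable}\label{sec:oned}

In this section $u>0$ is a smooth function of $t\in[-1,1]$, and we prove Theorem~\ref{thm:sharp} for such $u$. All ideas except one are already present.

\subsection*{Eliminating $W$}
The quantity $W$ is the squared norm of $(tu)_t$ for the weight $1-t^2$, and $(tu)_t=u^2$ on the expected extremals. So we pair $(tu)_t$ with $u^2$; the Cauchy--Schwarz inequality is then an equality on the curve. The pairing is exactly the volume.

\begin{lemma}\label{lem:pair}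
$\displaystyle\int_{-1}^1(1-t^2)\,u^2\,(tu)_t\,dt=\frac23\int_{-1}^1u^3\,dt$.
\end{lemma}

\begin{proof}
The integrand is $(1-t^2)u^3+\frac13t(1-t^2)(u^3)_t$. By \eqref{eq:ibp} it has the same integral as $\big[1-t^2-\frac13(1-3t^2)\big]u^3=\frac23u^3$.
\end{proof}

With $M=\int(1-t^2)u^4\,dm$, the lemma and the Cauchy--Schwarz inequality give $V^2\le\frac94MW$. It remains to prove $M\le\frac38Z^2$.

\subsection*{The hidden translation symmetry}
A curve of extremals suggests a one-parameter group of symmetries. The maps $t\mapsto\frac{t+c}{1+ct}$ used above are the translations $s\mapsto s+s_0$, $\tanh s_0=c$, in the coordinate $t=\tanh s$. Put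
\[
v(s)=\frac{u(\tanh s)}{\cosh s}=(1-t^2)^{1/2}u .
\]
For $u=u_c$ we get $v=(\cosh s+c\sinh s)^{-1}=\kappa^{-1/2}\operatorname{sech}(s+s_0)$: up to scale, the extremals are the translates of one function. The volume is not translation invariant, since $u^3dt=v^3\cosh s\,ds$, but the two quantities left after the first step are.

\begin{lemma}\label{lem:cyl}
The functions $v$ and $v_s$ decay exponentially, $v^2ds=u^2dt$, $v^4ds=(1-t^2)u^4dt$, and
\[
\int_{\mathbb{R}}(v_s^2+v^2)\,ds=\int_{-1}^1\big[(1-t^2)^2u_t^2+2(1-t^2)u^2\big]dt .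
\]
\end{lemma}

\begin{proof}
We have $dt=(1-t^2)\,ds$ and $v_s=(1-t^2)^{3/2}u_t-t(1-t^2)^{1/2}u$. As $u$ and $u_t$ are bounded, $v$ and $v_s$ are $O(\operatorname{sech}s)$. The two identities of measures are immediate, and
\[
(v_s^2+v^2)\,ds=\big[(1-t^2)^2u_t^2-t(1-t^2)(u^2)_t+t^2u^2+u^2\big]dt .
\]
By \eqref{eq:ibp} the last three terms have the same integral as $(1-3t^2+t^2+1)u^2=2(1-t^2)u^2$.
\end{proof}

\subsection*{A sharp inequality on the line}
We need to bound $\int v^4$ by $\int(v_s^2+v^2)$ with equality at $\operatorname{sech}$. This is an inequality of Nagy, which has a short proof.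

\begin{lemma}\label{lem:nagy}
If $v$ is smooth on $\mathbb{R}$ and $v,v_s$ decay exponentially, then
\[
\int_{\mathbb{R}}v^4\,ds\le\frac1{\sqrt3}\,\|v_s\|_{L^2(ds)}\,\|v\|_{L^2(ds)}^3 .
\]
\end{lemma}

\begin{proof}
Let $\beta=\int_{\mathbb{R}}v^2\,ds$ and $\Phi(s)=\int_{-\infty}^sv^2-\frac\beta2$, so that $\Phi'=v^2$ and $\Phi$ runs from $-\frac\beta2$ to $\frac\beta2$. Then
\[
\int v^4\,ds=\int v^2\Phi'\,ds=-2\int\Phi\,v\,v_s\,ds\le2\Big(\int\Phi^2\Phi'\,ds\Big)^{1/2}\|v_s\|=2\Big(\frac{\beta^3}{12}\Big)^{1/2}\|v_s\|.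
\]
The centering constant $\frac\beta2$ is the one that minimizes $\int\Phi^2\Phi'\,ds$.
\end{proof}

For $v=\operatorname{sech}s$ we have $\Phi=\tanh s$ and $v_s=-\Phi v$, so the lemma is an equality. Finally, the arithmetic--geometric mean inequality for $a,\frac b3,\frac b3,\frac b3$ gives $a(b/3)^3\le\big(\frac{a+b}4\big)^4$, that is,
\begin{equation}\label{eq:amgm}
a^{1/2}b^{3/2}\le\frac{3\sqrt3}{16}(a+b)^2\qquad(a,b\ge0),
\end{equation}
with equality if and only if $b=3a$. Take $a=\int v_s^2\,ds$ and $b=\int v^2\,ds$, so that $a+b=2Z$ and $\int v^4\,ds=2M$. Lemma~\ref{lem:nagy} and \eqref{eq:amgm} give $2M\le\frac3{16}(2Z)^2$, which is $M\le\frac38Z^2$. Hence $V^2\le\frac94\cdot\frac38Z^2W=\frac{27}{32}Z^2W$ for functions of $t$.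

The chain can be followed by hand on $u=1$, where $v=\operatorname{sech}s$. Here $V=1$, $M=W=\frac23$, $a=\frac23$, $b=2$, $Z=\frac43$; indeed $\frac94MW=1$, $b=3a$ and $\frac38Z^2=\frac23$.

\section{Dependence on the second sphere}\label{sec:sphere}

Let now $u=u(t,\xi)$. Applying the one-variable result for each $\xi$ and integrating does not suffice. By \eqref{eq:envelope} it bounds the energy below by $2\tau^{1/3}\int F^2d\sigma$ with $F(\xi)=\big(\frac12\int u^3dt\big)^{1/3}$, whereas we want $\big(\int F^3d\sigma\big)^{2/3}$, which is larger. A Sobolev inequality on $S^2$ reverses this comparison at the price of a gradient term. For $F$ this does not close: from $F^2\nabla_\xi F=\frac12\int u^2\nabla_\xi u\,dt$, H\"older's inequality bounds $|\nabla_\xi F|$ by the $L^3(dt)$ norm of $\nabla_\xi u$, and the energy controls only the $L^2$ norm. The function on $S^2$ to which \eqref{eq:beckner} should be applied is therefore the $L^2$ norm of $u(\cdot,\xi)$, and Lemma~\ref{lem:nagy} is stated in terms of exactly this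 norm.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
\emph{Step 1.} Integrating Lemma~\ref{lem:pair} over $S^2$ gives $V=\frac32\int(1-t^2)u^2(tu)_t\,dm$. By the Cauchy--Schwarz inequality for the measure $(1-t^2)\,dm$,
\begin{equation}\label{eq:step1}
V^2\le\tfrac94MW,\qquad M=\int(1-t^2)u^4\,dm .
\end{equation}

\emph{Step 2.} Let $v(s,\xi)=u(\tanh s,\xi)/\cosh s$, and put $a=\int_{S^2}\!\int_{\mathbb{R}}v_s^2\,ds\,d\sigma$ and $b=\int_{S^2}\!\int_{\mathbb{R}}v^2\,ds\,d\sigma$. Lemma~\ref{lem:cyl}, integrated over $S^2$, gives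
\[
2Z=a+b+4G,\qquad2M=\int_{S^2}\!\int_{\mathbb{R}}v^4\,ds\,d\sigma .
\]

\emph{Step 3.} Let $\ell(\xi)=\|v(\cdot,\xi)\|_{L^2(ds)}=\big(\int_{-1}^1u^2dt\big)^{1/2}$, a smooth positive function on $S^2$ with $\int\ell^2d\sigma=b$. Differentiating $\ell^2$ gives $\ell\,\nabla_\xi\ell=\int_{-1}^1u\nabla_\xi u\,dt$, so $|\nabla_\xi\ell|^2\le\int_{-1}^1|\nabla_\xi u|^2dt$ by the Cauchy--Schwarz inequality, and $\int|\nabla_\xi\ell|^2d\sigma\le2G$. Inequality \eqref{eq:beckner} with $k=6$ then reads
\[
\Big(\int_{S^2}\ell^6d\sigma\Big)^{1/3}\le\int_{S^2}\ell^2d\sigma+2\int_{S^2}|\nabla_\xi\ell|^2d\sigma\le b+4G .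
\]

\emph{Step 4.} Apply Lemma~\ref{lem:nagy} for each $\xi$, then the Cauchy--Schwarz inequality on $S^2$, Step 3, and \eqref{eq:amgm} with $b+4G$ in place of $b$:
\begin{align*}
2M&\le\frac1{\sqrt3}\int_{S^2}\|v_s(\cdot,\xi)\|\,\ell^3\,d\sigma\le\frac1{\sqrt3}\,a^{1/2}\Big(\int_{S^2}\ell^6d\sigma\Big)^{1/2}\\
&\le\frac1{\sqrt3}\,a^{1/2}(b+4G)^{3/2}\le\frac3{16}(a+b+4G)^2=\frac34Z^2 .
\end{align*}
Thus $M\le\frac38Z^2$, and \eqref{eq:step1} gives $V^2\le\frac{27}{32}Z^2W$. Both sides of the inequality are homogeneous of degree six in $u$, so Proposition~\ref{prop:values} gives equality for all multiples of $u_c$, and the constant is sharp.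
\end{proof}

\begin{remark}
The coefficient $2$ of $|\nabla_\xi u|^2$ in $Z$ is the constant of \eqref{eq:beckner} for $k=6$. A term of this size cannot be omitted. Let $Z_\gamma$ be $Z$ with $\gamma|\nabla_\xi u|^2$ in place of $2|\nabla_\xi u|^2$, and take $u=1+\varepsilon z$. From $\int z^2d\sigma=\frac13$ and $|\nabla_\xi z|^2=1-z^2$ we get $Z_\gamma=\frac43\big(1+\frac{\varepsilon^2}3+\frac{\gamma\varepsilon^2}2\big)$, $W=\frac23\big(1+\frac{\varepsilon^2}3\big)$ and $V=1+\varepsilon^2$. Hence $Z_\gamma^2W/V^2=\frac{32}{27}\big(1+(\gamma-1)\varepsilon^2+O(\varepsilon^4)\big)$, and the inequality fails for $\gamma<1$. The energy $E_r$ has the coefficient $4+\tau$, and the unused part $2+\tau$ is the remainder term in \eqref{eq:main}.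
\end{remark}

\section{Minimizers of the Einstein--Hilbert functional}\label{sec:proofs}

Throughout, $p>q>0$, the function $f>0$ is smooth and invariant under the rotation of $\theta_1$, and $u=1/f$. Torus-invariant $f$ are a special case, with $|\nabla^{(2)}f|^2=Bf_y^2$, so Theorem~\ref{thm:main} and Theorem~\ref{thm:range}(c) are proved together.

\begin{proposition}\label{prop:bound}
For every $\tau>0$,
\begin{equation}\label{eq:bound}
E_r(u)\ge2\tau^{1/3}V^{2/3}+(2+\tau)G .
\end{equation}
Moreover $E_r(u)=2\tau^{1/3}V^{2/3}$ if and only if $f=\lambda(1+ct)$ with $\lambda>0$ and $c^2=r$.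
\end{proposition}

\begin{proof}
Inequality \eqref{eq:bound} follows from Lemma~\ref{lem:split} and the chain
\begin{equation}\label{eq:chain}
\frac Z2+\frac Z2+\tau W\ge3\Big(\frac{\tau Z^2W}4\Big)^{1/3}\ge3\Big(\frac{8\tau V^2}{27}\Big)^{1/3}=2\tau^{1/3}V^{2/3},
\end{equation}
in which the second inequality is Theorem~\ref{thm:sharp}.

If $f=\lambda(1+ct)$ with $c^2=r$, then $|c|<1$ because $r<1$, and equality holds by Proposition~\ref{prop:values} and scale invariance. Conversely, suppose $E_r(u)=2\tau^{1/3}V^{2/3}$. Then $G=0$ by \eqref{eq:bound}, so $u=u(t)$, and \eqref{eq:chain} is an equality, so $V^2=\frac{27}{32}Z^2W$. Since $V^2\le\frac94MW\le\frac{27}{32}Z^2W$, equality holds in \eqref{eq:step1}. The equality case of the Cauchy--Schwarz inequality gives $(tu)_t=\lambda u^2$ for a constant $\lambda$, and $\lambda>0$ because the pairing in Lemma~\ref{lem:pair} is positive. Now $(t/f)_t=(f-tf_t)/f^2$, so the equation says $f-tf_t=\lambda$. Differentiating gives $tf_{tt}=0$, hence $f_{tt}=0$ on $[-1,1]$ by continuity,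 and $f(0)=\lambda$. So $f=\lambda(1+ct)$, with $|c|<1$ since $f>0$ at $t=\pm1$. The equality case of \eqref{eq:family} gives $c^2=r$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:range}(a),(c)]
Multiply \eqref{eq:bound} by $6(p-q)$ and use Lemma~\ref{lem:normal}. The left side becomes $\iint f^{-3}\,\mathrm{Scal}^{TW}$. The first term on the right becomes $\big(\iint f^{-3}\big)^{2/3}$ times the constant $12(p-q)\tau^{1/3}(4pq)^{-2/3}$, whose cube is
\[
\frac{1728\,(p-q)^3}{16\,p^2q^2}\cdot\frac{4q}{p-q}=\frac{432\,(p-q)^2}{p^2q}=\Lambda^3 .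
\]
Since $(p-q)(2+\tau)=2(p+q)$, the second term becomes
\[
12(p+q)\,G=\frac{3(p+q)}p\iint\frac{|\nabla^{(2)}f|^2}{f^4}.
\]
This proves the inequality for all $p>q$, which includes (a). In particular $EH\ge\Lambda$, and $EH=\Lambda$ is equivalent to $E_r(u)=2\tau^{1/3}V^{2/3}$.

Let $p>5q$, so that $0<r<1$. By Proposition~\ref{prop:bound}, $EH(f^{-1}\eta_\omega)=\Lambda$ if and only if $f$ is a positive multiple of $1\pm\sqrt r\,x/p$, and $(p^2+q^2)(1\pm\sqrt r\,x/p)=f_\pm$. So $\Lambda$ is the minimum of $EH$ over the functions invariant under the rotation of $\theta_1$, over the torus-invariant functions, and over the affine functions, because all three classes contain $f_\pm$. Hence $\mathcal{Y}^{\mathbb{T}^2}_{CR}(\eta_\omega)=\Lambda=\mathrm{EH}_{\min}$, with the stated minimizers.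
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(b)]
A positive affine function $\alpha+c'x+d'y$ equals $\alpha(1+ct+dz)$ with $\alpha>0$, $c=c'p/\alpha$ and $d=d'q/\alpha$, and scaling preserves the cscS condition. The first statement is therefore Proposition~\ref{prop:cscS}. For $p=5q$ we have $r=0$, and Proposition~\ref{prop:bound} says that the lower bound $\Lambda$ is attained exactly by the constants. For $q<p<5q$ we have $r<0$, so $c^2=r$ has no real solution and no affine $f$ is cscS; by Lemma~\ref{lem:critical} no affine $f$ is a minimizer. Together with Theorem~\ref{thm:main} for $p>5q$, this gives the last statement.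
\end{proof}

\begin{remark}
The two conditions on $p,q$ have different roles. The condition $p>q$ gives $\tau>0$, which \eqref{eq:chain} needs, and without it there is no metric, since $A(0)=p(p-q)/(4q)$. The condition $p\ge5q$ is used only to solve $c^2=r$. For $q<p<5q$ Proposition~\ref{prop:bound} shows that every admissible $f$ has $EH(f^{-1}\eta_\omega)>\Lambda$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Beckner}
Beckner, Ann. of Math. \textbf{138} (1993), 213--242.

\bibitem{BVV}
Bidaut-V\'eron and V\'eron, Invent. Math. \textbf{106} (1991).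

\bibitem{LST}
Eveline Legendre, Carlo Scarpa, Christina W. T{\o}nnesen-Friedman, \emph{The toric CR Yamabe problem}, arXiv:2607.27441 (2026).

\end{thebibliography}
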